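# Good rotation systems: counting them up to a constant in the exponent

## Four vertices: sixteen tables, eight drawings

Draw the complete graph on four vertices in the plane and walk counterclockwise around each vertex, writing down the order in which the edges leave. If $1,2,3,4$ are the corners of a convex quadrilateral, numbered counterclockwise, and the edges are straight, then we read

$$1:(2,3,4),\qquad 2:(1,3,4),\qquad 3:(1,2,4),\qquad 4:(1,2,3).$$

Each entry is a cyclic order, and each is written with its smallest element first. Now put $4$ inside the triangle $1,2,3$ (counterclockwise again). At vertex $1$ the edge to $4$ leaves between the edges to $2$ and to $3$, and so on, and we read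

$$1:(2,4,3),\qquad 2:(1,3,4),\qquad 3:(1,4,2),\qquad 4:(1,2,3).$$

A cyclic order of three objects has only two possible values, so there are $2^4=16$ tables of this kind. Call an entry $(i,j,k)$, with $i$ the smallest, *positive* if $j<k$ and *negative* if $k<j$. The first table has no negative entries and the second has two. This is an instance of a rule that we recall below: a table comes from a drawing (in which edges meet at most once) exactly when the number of negative entries is even. So $8$ of the $16$ tables are drawable.

With $n$ vertices the table has $n$ rows, and each row is one of $(n-2)!$ cyclic orders. There are $((n-2)!)^n=2^{\Theta(n^2\log n)}$ tables. Suppose we require only that every four vertices pass the parity test. How many tables remain? Does this local test remove the logarithm in the exponent?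

## Rotation systems, the parity test, and what will be proved

**Definition 1 (simple drawings and their rotations).** A *simple topological graph* is a drawing of a graph in the plane in which every two edges have at most one common point (an endpoint or a crossing) and no three edges pass through a single crossing. Its *rotation system* records, for every vertex $v$, the cyclic order in which the edges at $v$ leave $v$. For a complete graph this is a cyclic permutation of the other vertices.

**Definition 2 (abstract rotation systems).** An *abstract rotation system* $\mathcal R$ on $V=\{v_1,\dots,v_n\}$ is an $n$-tuple of cyclic permutations $\pi_{v_1},\dots,\pi_{v_n}$, where $\pi_{v_i}$ is a cyclic permutation of $V\setminus\{v_i\}$. For $W\subset V$, the induced subsystem $\mathcal R[W]$ consists of the restrictions of $\pi_w$ to $W\setminus\{w\}$, for $w\in W$. The system is *realizable* if it is the rotation system of a simple complete topological graph.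

**Fact (parity condition).** Let $|W|=4$, and identify $W$ with $\{1,2,3,4\}$ by a linear ordering. Write the rotation at $l$ as $(i,j,k)$ with $i=\min\{i,j,k\}$; it is positive if $j<k$ and negative if $k<j$. The four rotations are realizable if and only if the number of negative rotations is even.

The choice of the ordering does not matter. A rotation is negative exactly when the list $(i,j,k)$ is an odd permutation of its natural order, and cyclic shifts of three objects are even, so any starting point may be used. If we exchange two neighbors $t,t+1$ of the ordering, the signs at the two other elements both flip, because each of those rotations contains both $t$ and $t+1$. The signs at $t$ and at $t+1$ do not change, because those rotations contain only one of the two and nothing lies between them in the order. So the parity is unchanged. We shall use the condition mostly in this form: *reversing exactly one of the four rotations switches realizability; hence three of the rotations determine the fourth.*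

**Definition 3 (good systems).** An abstract rotation system is *good* if every subsystem induced by a $4$-element subset is realizable. Let $a_n$ be the number of good abstract rotation systems on a fixed $n$-element set.

So $a_3=1$ (a cyclic order of two objects is unique) and $a_4=8$. The question, taken from Jan Kynčl, "Improved enumeration of simple topological graphs", arXiv:1212.2950 (2012), is whether $a_n\le 2^{O(n^2)}$. It is known that $a_n\le 2^{n^2\cdot\alpha(n)^{O(1)}}$, where $\alpha$ is the inverse Ackermann function, and that $a_n\ge 2^{\Omega(n^2)}$. The answer is yes.

**Theorem 1.** There is an absolute constant $K$ with $a_n\le 2^{Kn^2}$ for all $n\ge3$. Conversely, $a_n\ge 2^{k^2/3}$ with $k=\lfloor (n-1)/3\rfloor$.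

**Theorem 2 (one-vertex extensions).** There is an absolute constant $C$ such that every good abstract rotation system on $m+1\ge3$ elements has at most $m\,C^m$ good extensions by one new element. Exponential growth is necessary: for every $m\ge2$ some good system on $m+1$ elements has at least $2^{\lfloor m/2\rfloor}$ good extensions.

The upper bound in Theorem 1 follows from that in Theorem 2. Deleting an element from a good system leaves a good system, so every good system on $m+2$ elements is a good extension of one on $m+1$ elements. Starting from $a_3=1$,
$$a_n\le\prod_{m=2}^{n-2} m\,C^m\le (n-2)!\;C^{n^2/2}=2^{O(n^2)}$$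
(we may take $C\ge 1$). So everything rests on what happens when one element is added.

## One new element is a vector of cuts with a transitive tournament

Let $\mathcal R'$ be a good system on $V\cup\{\infty\}$ with $|V|=m\ge2$, where $\infty$ is just one element that we have singled out. Let $\mathcal R$ be a good extension by a new element $x$. The plan is to describe $\mathcal R$ by one number per element of $V$ and to see what the parity condition says about these numbers.

For $i\in V$, open the cyclic order of $\mathcal R'$ at $i$ at the place of $\infty$. This gives a linear order $<_i$ on $V\setminus\{i\}$. The new element $x$ sits somewhere in the rotation at $i$, so it cuts $<_i$ into a lower and an upper part. Likewise, opening the rotation at $x$ at $\infty$ gives a linear order $<_x$ on $V$. Finally, $x$ occupies one of $m$ positions in the rotation at $\infty$.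

**Definition 4 (the abstract setting).** Let $|V|=m$ and let $<_i$ be a linear order on $V\setminus\{i\}$ for each $i\in V$. A *cut* of $<_i$ is a partition of $V\setminus\{i\}$ into a lower initial segment and an upper final segment (either may be empty); there are $m$ cuts. For a cut $q$ of $<_i$ and $j\ne i$ put $M_{ij}(q)=1$ if $j$ is above $q$, and $M_{ij}(q)=0$ otherwise. Let $\varepsilon_{ij}\in\mathbb F_2$ ($i\ne j$) satisfy $\varepsilon_{ij}+\varepsilon_{ji}=1$. For a vector $q=(q_i)_{i\in V}$ of cuts ($q_i$ a cut of $<_i$) put
$$T_{ij}(q)=\varepsilon_{ij}+M_{ij}(q_i)+M_{ji}(q_j)\in\mathbb F_2.\tag{1}$$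
Then $T_{ij}+T_{ji}=1$, so $T(q)$ is a tournament; read $T_{ij}=1$ as "$i$ before $j$". Let $F$ be the set of all $q$ for which $T(q)$ is transitive, that is, a linear order.

**Theorem 3.** $|F|\le C^m$ for an absolute constant $C$.

No goodness is assumed in Theorem 3; the orders $<_i$ and the bits $\varepsilon_{ij}$ are arbitrary.

**Theorem 3 implies the upper bound of Theorem 2.** Fix the position of $x$ in $\pi_\infty$ ($m$ choices), and let $q_i$ be the cut of $<_i$ at which $x$ sits in $\pi_i$. Take $i\neq j$ in $V$ and look at the $4$-set $\{i,j,x,\infty\}$. The rotation at $i$ on $\{j,x,\infty\}$ is $(\infty,j,x)$ if $M_{ij}(q_i)=0$ and $(\infty,x,j)$ if $M_{ij}(q_i)=1$; similarly at $j$. The rotation at $\infty$ on $\{i,j,x\}$ is fixed. The rotation at $x$ on $\{i,j,\infty\}$ is $(\infty,i,j)$ or $(\infty,j,i)$, according to the bit $[i<_xj]$. (Here $[\,\cdot\,]$ is $1$ if the statement inside is true and $0$ if not.) Three rotations determine the fourth, so the bit $[i<_x j]$ is forced by the other rotations. Let $\varepsilon_{ij}$ be the bit forced when $M_{ij}=M_{ji}=0$. It depends only on $\pi_\infty$, and $\varepsilon_{ij}+\varepsilon_{ji}=1$ because exactly one of $i<_xj$, $j<_xi$ is forced. Changing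 $M_{ij}(q_i)$ reverses one rotation and so flips the forced bit; the same holds for $M_{ji}(q_j)$. Hence
$$[i<_xj]=\varepsilon_{ij}+M_{ij}(q_i)+M_{ji}(q_j)=T_{ij}(q).$$
Since $<_x$ is a linear order, $q\in F$. The vector $q$ determines $<_x$ through this formula, and then it determines $\mathcal R$. So there are at most $m\,|F|\le mC^m$ extensions. $\square$

**Small cases by hand.** For $m=2$ every tournament is transitive, so $F$ consists of all $2\cdot2=4$ vectors, and the bound $m|F|=8$ equals $a_4/a_3$.

For $m=3$ take $V=\{1,2,3\}$, all orders $<_i$ natural, and $\varepsilon_{ij}=1$ for $i<j$. There are $27$ vectors of cuts. Put $f_{ij}=M_{ij}(q_i)+M_{ji}(q_j)$; the tournament is the natural order with the pair $\{i,j\}$ reversed when $f_{ij}=1$. It is cyclic for $(f_{12},f_{13},f_{23})=(0,1,0)$, giving $1\to2\to3\to1$, and for $(1,0,1)$, giving $1\to3\to2\to1$, and in no other case. So it is cyclic exactly when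
$$(f_{12}+f_{23},\;f_{12}+f_{13})=(0,1)\in\mathbb F_2^2 .$$
The three cuts at $1$ have $(M_{12},M_{13})=(0,0),(0,1),(1,1)$, so they contribute $(M_{12},M_{12}+M_{13})=(0,0),(0,1),(1,0)$ to this vector. The cuts at $2$ contribute $(M_{21}+M_{23},M_{21})=(0,0),(1,0),(0,1)$. The cuts at $3$ contribute $(M_{32},M_{31})=(0,0),(1,0),(1,1)$. The nine sums of the first two contributions take the value $(0,0)$ three times and each other value twice. The third contribution must complete the sum to $(0,1)$, so the partial sum must be $(0,1)$, $(1,1)$, $(1,0)$ respectively; each occurs twice. So $6$ vectors are cyclic and $|F|=21$.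

## Where the direct counts stop

The trivial bound is $|F|\le m^m$, since each $q_i$ is one of $m$ cuts. It yields $a_n\le 2^{O(n^2\log n)}$. To prove Theorem 3 we must bring the number of choices per element, on average, down from $m$ to a constant.

A sensible person reveals the cuts on a small random sample $S\subset V$, say $|S|\approx\sqrt m$. The cost is only $m^{|S|}$, which is $2^{o(m)}$. What do we learn about an element $y\notin S$? The tournament is now a known linear order on $S$, and $y$ must fit into one of its $|S|+1$ slots. If we knew the slot, then by (1) we would know $M_{yi}(q_y)$ for every $i\in S$, so we would know between which two consecutive elements of $S$ (in the order $<_y$) the cut $q_y$ lies. That narrows $q_y$ to a short interval.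

The trouble is the slot. Recording it for every $y$ costs a factor of up to $(|S|+1)^{|V\setminus S|}$. With $|S|\approx m^{1/2}$ this is already about $m^{m/2}$, far too much. And we cannot hope that consistency with the sample alone excludes many cuts. Suppose $S$ is ordered by $\prec$, that $\varepsilon_{ii'}=1$ for $i\prec i'$ in $S$, that $\varepsilon_{iy}=1$ for $i\in S$, $y\notin S$, that every order $<_y$ with $y\notin S$ lists $S$ in the order $\prec$, and that the revealed cuts $q_i$ $(i\in S)$ have everything below them, so that $M_{ij}(q_i)=0$. Then $T$ on $S$ is $\prec$, and for any cut $r$ of $<_y$ we get $T_{iy}=1+M_{yi}(r)$, which is $1$ exactly when $i$ lies below $r$. The elements of $S$ before $y$ then form an initial segment of $\prec$ *for every cut $r$*. Nothing is excluded for any $y$.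

So the gain has to come from pairs $y,z\notin S$. If $y$ is in a lower slot than $z$, then $y$ comes before $z$, and (1) ties $q_y$ to $q_z$. We can afford to reveal a few more cuts $q_z$ as long as each of them kills many options of other elements. The process stalls when no single revealed cut kills much. The point of the proof is that a stall is rigid. Suppose two options $z_1,z_2$ of the same element $z$, in slots $p_1<p_2$, both kill little. We shall see that then, for most other $y$, the options of $y$ lie almost entirely strictly between the slots $p_1$ and $p_2$ or almost entirely outside (up to boundary values): $y$ does not have many options on both sides. Choose four random options of each element that still has many options; their slots form a $4$-subset of $\{0,\dots,|S|\}$, and these $4$-subsets are nearly pairwise *non-crossing* as chord systems on a circle. A pairwise non-crossing family of $4$-subsets of a set of $|S|+1$ points on a circle has at most $|S|/2$ members. Since $S$ is sparse, few elements still have many options. We may simply reveal the cuts of those few, and every remaining element has lost half of its options.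

Four is the right number here: copies of one chord, or of one triangle, do not cross each other, so non-crossing families of $2$-sets or $3$-sets with repetition can be arbitrarily large, whereas two copies of the same $4$-set do cross (by their two diagonals).

## Halving the options: the Phase Lemma

Fix the setting of Definition 4.

**Definition 5 (boxes).** A *box* is a choice of a set $O_y$ of cuts of $<_y$ for each $y\in V$; the elements of $O_y$ are the *options* of $y$. For real $\ell\geq 1$ let $N(\ell)$ be the maximum of $|F\cap\prod_yO_y|$ over all boxes with $|O_y|\le\ell$ for all $y$.

Put $\ell_0=10^6$.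

**Phase Lemma.** If $\ell\ge\ell_0$, then
$$N(\ell)\le\exp\!\big(2352\,m\,\ell^{-1/4}\ln\ell\big)\,N(\ell/2).$$

**The Phase Lemma implies Theorem 3.** The set of all cuts is a box with all $|O_y|=m$, so $|F|\le N(m)$. If $m<\ell_0$, then $|F|\le m^m\le\ell_0^m$. Otherwise let $r$ be the largest integer with $m2^{-r}\ge\ell_0$ and apply the lemma for $\ell=m2^{-j}$, $j=0,\dots,r$. Afterwards $m2^{-r-1}<\ell_0$, and the remaining factor is at most $\ell_0^m$. The function $v^{-1/4}\ln v$ decreases for $v\ge e^4$, hence for $v\ge\ell_0$, and $m2^{-j}\ge\ell_02^{r-j}$. So the exponents add up to at most
$$2352\,m\sum_{k\ge0}(\ell_02^k)^{-1/4}\ln(\ell_02^k),$$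
and the series converges, because its terms are $\ell_0^{-1/4}2^{-k/4}(\ln\ell_0+k\ln2)$. Hence $|F|\le C^m$ with $C$ equal to $\ell_0$ times the exponential of $2352$ times this sum. $\square$

The gain $\ell^{-1/4}$ makes this work: there are about $\log_2 m$ phases, but their costs form an essentially geometric series dominated by the last phases.

## Proof of the Phase Lemma

Fix a box with $|O_y|\le\ell$ for all $y$, where $\ell\ge10^6$. Put
$$h=\lceil\ell^{3/4}\rceil,\qquad g=\ell^{5/4}.$$
Since $\ell^{1/4}\ge 31.6$, we have $h\le\ell^{3/4}+1\le\ell/31.6+1\le\ell/24$. The last inequality holds because $\ell(1/24-1/31.6)\ge1$.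

To each $q\in F\cap\prod_yO_y$ we shall assign a *code* in three parts. The code determines a box that contains $q$ and whose option sets all have size at most $\ell/2$. Then $|F\cap\prod_y O_y|$ is at most the number of codes times $N(\ell/2)$. Revealing one cut costs a factor of at most $\ell$, so we want to reveal only $O(m\ell^{-1/4})$ cuts.

**Step 1 (a sparse sample gives each option a slot).** We choose a sample $S$ that is sparse and still cuts almost every option set into short pieces.

For $S\subseteq V$, an *$S$-gap* of $<_y$ is a maximal set of cuts of $<_y$ no two of which have an element of $S$ between them. For instance, if $<_y$ is $1<2<\dots<6$ and $S=\{3\}$, and we name a cut by the size of its lower part, the $S$-gaps are $\{0,1,2\}$ and $\{3,4,5,6\}$. The $S$-gaps partition the cuts. Call $y$ *bad* if some $S$-gap of $<_y$ contains more than $h$ options of $O_y$.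

Put each element of $V$ into $S$ independently with probability $\rho=\ell^{-1/2}$. If $y$ is bad, there are $h+1$ consecutive options of $O_y$ lying in one $S$-gap. Between the first and the last of them there are at least $h$ elements of $V\setminus\{y\}$, and all of these avoid $S$. There are at most $\ell$ runs of $h+1$ consecutive options, so
$$\Pr[y\text{ bad}]\le\ell(1-\rho)^h\le\ell e^{-\rho h}\le\ell e^{-\ell^{1/4}}\le22\,\ell^{-1/4}.$$
For the last inequality put $v=\ell^{1/4}$: the function $v^5e^{-v}$ has its maximum at $v=5$, so $v^5e^{-v}\le5^5e^{-5}<22$, that is, $v^4e^{-v}\leq 22/v$.

Let $\mathrm{Bad}$ be the set of bad elements. Then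
$$\mathbb E\left[\frac{|S|}{m\ell^{-1/2}}+\frac{|\mathrm{Bad}|}{22\,m\ell^{-1/4}}\right]\le2,$$
so we can fix $S$, depending only on the box, with
$$s:=|S|\le2m\ell^{-1/2},\qquad|\mathrm{Bad}|\le44\,m\ell^{-1/4}.\tag{2}$$
Let $Y=V\setminus(S\cup\mathrm{Bad})$.

*First part of the code:* the restriction $q|_{S\cup\mathrm{Bad}}$.

Now $T$ is known on $S$, and it is a linear order there since $q\in F$. For $y\in Y$ and any option $r\in O_y$, the bits
$$T_{iy}=\varepsilon_{iy}+M_{iy}(q_i)+M_{yi}(r),\qquad i\in S,$$
which would result from choosing $r$ at $y$, are determined. Let $O^0_y$ be the set of those $r\in O_y$ for which $\{i\in S:T_{iy}=1\}$ is an initial segment of $S$ in this order, and let $u_y(r)\in\{0,\dots,s\}$ be the size of this segment, the *slot* of $r$. Since $T(q)$ is a linear order on all of $V$, the true cut satisfies $q_y\in O^0_y$.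

If $u_y(r)=u_y(r')$, the two initial segments coincide, so the bits $T_{iy}$ agree, so $M_{yi}(r)=M_{yi}(r')$ for all $i\in S$. Thus no element of $S$ lies between $r$ and $r'$, and they are in the same $S$-gap. As $y$ is not bad,
$$\text{every value of }u_y\text{ is attained by at most }h\text{ options in }O^0_y.\tag{3}$$

Next we express how the slots tie pairs together. For $y\ne z$ in $Y$, call $r'\in O^0_y$ and $r\in O^0_z$ *compatible* if
$$u_y(r')=u_z(r)\quad\text{or}\quad[u_y(r')<u_z(r)]=\varepsilon_{yz}+M_{yz}(r')+M_{zy}(r).\tag{4}$$
This is symmetric in the two elements: when the slots differ, exchanging $y$ and $z$ changes both sides of the equation by $1$. The true cuts $q_y,q_z$ are always compatible. If $u_y(q_y)<u_z(q_z)$, some $i\in S$ has $T_{iz}=1$ and $T_{iy}=0$; so $y$ precedes $i$ and $i$ precedes $z$, and by transitivity $T_{yz}=1$, which is (4). If $u_y(q_y)>u_z(q_z)$, exchange the roles and use the symmetry.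

**Step 2 (reveal the cuts that exclude many options).** We reveal further cuts as long as each of them pays for itself.

For $Z\subseteq Y$ and $y\in Y\setminus Z$ let $O^Z_y$ be the set of $r'\in O^0_y$ that are compatible with $q_z$ for all $z\in Z$. It contains $q_y$, and it is determined by the first part of the code, $Z$ and $q|_Z$. For $z\in Y\setminus Z$ and $r\in O^Z_z$ let
$$\mathrm{Loss}^Z(z,r)=\sum_{y\in Y\setminus(Z\cup\{z\})}\#\{r'\in O^Z_y:\ r'\text{ incompatible with }r\}.$$
This is the number of options of other elements that would disappear if $r$ were revealed to be the cut at $z$.

Start with $Z=\emptyset$. While some $z\in Y\setminus Z$ has $\mathrm{Loss}^Z(z,q_z)\ge g$, add such a $z$ to $Z$. When $z$ is added, all options counted by the loss are removed, so $\sum_{y\in Y\setminus Z}|O^Z_y|$ drops by at least $g$. This sum is at most $m\ell$ at the start. So at the end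
$$|Z|\le t:=\frac{m\ell}g=m\ell^{-1/4}.$$

*Second part of the code:* the set $Z$ and the restriction $q|_Z$.

For $y\in Y\setminus Z$ put
$$L_y=\{r\in O^Z_y:\mathrm{Loss}^Z(y,r)<g\},$$
the *light* options of $y$. These sets are determined by the first two parts of the code. By the stopping rule, $q_y\in L_y$. Since $L_y\subseteq O^Z_y$,
$$\sum_{y\in Y\setminus(Z\cup\{z\})}\#\{r'\in L_y:\ r'\text{ incompatible with }r\}<g\qquad\text{for all }z\in Y\setminus Z,\ r\in L_z.\tag{5}$$
Let $Y^*=\{y\in Y\setminus Z:|L_y|>\ell/2\}$ be the set of elements that still have too many options. It too is determined by the first two parts.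

*Third part of the code:* the restriction $q|_{Y^*}$.

The code determines the box that consists of the singletons $\{q_y\}$ for $y\in S\cup\mathrm{Bad}\cup Z\cup Y^*$ and of $L_y$ for all other $y$. This box contains $q$, and all its sets have size at most $\ell/2$. The one thing that is not yet under control is the size of $Y^*$; Steps 3 to 5 bound it.

**Step 3 (two light options of one element confine the others).** Let $z\in Y\setminus Z$, and let $z_1,z_2\in L_z$ have slots $p_1=u_z(z_1)<p_2=u_z(z_2)$. For $y\in Y\setminus Z$ with $y\ne z$ let
$$b_y=\#\{r'\in L_y:p_1<u_y(r')<p_2\},\qquad c_y=\#\{r'\in L_y:u_y(r')<p_1\text{ or }u_y(r')>p_2\}.$$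

*Claim.* The number of $r'\in L_y$ incompatible with $z_1$ plus the number incompatible with $z_2$ is at least $\min(b_y,c_y)$.

The right-hand side of the equation in (4), for $r=z_1$ and $r=z_2$, is $\varepsilon_{yz}+M_{yz}(r')+M_{zy}(z_1)$ and $\varepsilon_{yz}+M_{yz}(r')+M_{zy}(z_2)$.

If $M_{zy}(z_1)=M_{zy}(z_2)$, these are equal. For $r'$ with $p_1<u_y(r')<p_2$ the left-hand sides are $[u_y(r')<p_1]=0$ and $[u_y(r')<p_2]=1$, so they differ; and the slots are unequal, so the first alternative in (4) is not available. Hence $r'$ is incompatible with one of $z_1,z_2$, and the sum is at least $b_y$.

If $M_{zy}(z_1)\ne M_{zy}(z_2)$, the right-hand sides differ. For $r'$ with $u_y(r')$ outside $[p_1,p_2]$ the left-hand sides agree, and again the slots are unequal. Hence $r'$ is incompatible with one of $z_1,z_2$, and the sum is at least $c_y$. This proves the claim.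

To see the first case in numbers, suppose that the right-hand side of (4) is always $1$, so that $r'$ is incompatible with $r$ exactly when $u_y(r')>u_z(r)$; let $y$ have five light options, in slots $0,1,2,3,4$, and let $p_1=1$, $p_2=3$. Then $z_1$ excludes the slots $2,3,4$ and $z_2$ excludes the slot $4$, in total $4\ge b_y=1$.

Sum the claim over $y\in Y^*\setminus\{z\}$ and use (5) for $z_1$ and for $z_2$: the sum of $\min(b_y,c_y)$ is at most $2g$. Since $|L_y|>\ell/2$ on $Y^*$,
$$\sum_{y\in Y^*\setminus\{z\}}\min\Big(\frac{b_y}{|L_y|},\frac{c_y}{|L_y|}\Big)\le\frac{2g}{\ell/2}=\frac{4g}\ell.\tag{6}$$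

**Step 4 (non-crossing quadruples are few).** This step is pure plane geometry.

Say that two $4$-element sets $A,B\subseteq\{0,\dots,s\}$ *cross* if there are $a<a'$ in $A$ and $b,b'\in B$, all four distinct, such that exactly one of $b,b'$ lies in the open interval $(a,a')$. Place $0,\dots,s$ in this order on a circle; the condition says that the chords $aa'$ and $bb'$ cross. In particular it is symmetric in $A$ and $B$. For example, $\{0,1,2,3\}$ and $\{3,4,5,6\}$ do not cross, while $\{0,1,2,5\}$ and $\{3,4,6,7\}$ do, because of the chords $25$ and $36$.

*Claim.* A pairwise non-crossing family of $4$-subsets of $\{0,\dots,s\}$, indexed so that repetitions count, has at most $s/2$ members.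

Put $N=s+1$. If $N<4$ there are no $4$-subsets; assume $N\ge4$. Let $A,B$ be two members and let $a_1,a_2,a_3,a_4$ be the points of $A$ in cyclic order. If $B\subseteq A$, then $B=A$, and the chords $a_1a_3$ (from $A$) and $a_2a_4$ (from $B$) cross, a contradiction. So some $b\in B\setminus A$ lies strictly inside an arc between two cyclically consecutive points of $A$, say $a_1$ and $a_2$. A point $b'\in B$ outside the closed arc from $a_1$ to $a_2$ would be separated from $b$ by $a_1,a_2$, and $A,B$ would cross. So $B$ lies in that closed arc, while $a_3,a_4$ lie on the complementary arc. Hence $\operatorname{conv}B$ and $\operatorname{conv}A$ lie in different closed half-planes of the line $a_1a_2$, and their interiors are disjoint.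

So the quadrilaterals $\operatorname{conv}A$, over all members $A$, have pairwise disjoint interiors. They lie in the convex $N$-gon with vertices $0,\dots,s$, and their corners are vertices of this $N$-gon. At each vertex of the $N$-gon, the angles of the quadrilaterals with a corner there do not overlap, so they sum to at most the angle of the $N$-gon. Add over all vertices. Each quadrilateral has angle sum $2\pi$ and the $N$-gon has angle sum $(N-2)\pi$, so the number of members is at most $(N-2)/2=(s-1)/2\le s/2$.

**Step 5 (few elements keep more than half of their options).** We show that
$$|Y^*|\le2304\,m\,\ell^{-1/4}\tag{7}$$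
by producing from $Y^*$ a non-crossing family whose size is proportional to $|Y^*|\,\ell/g$.

Let $m^*=|Y^*|$. Independently for each $y\in Y^*$ draw four independent uniform options from $L_y$, and let $D_y$ be the set of their $u_y$-values. Call $y$ *degenerate* if $|D_y|<4$. By (3), two given draws of $y$ have the same slot with probability at most $h/|L_y|\le h/(\ell/2)$, so over the six pairs of draws
$$\Pr[y\text{ degenerate}]\le6\cdot\frac h{\ell/2}=\frac{12h}\ell\le\frac12 .$$

For $y\neq z$ in $Y^*$ let $X(y,z)$ be the event that both are nondegenerate and $D_y,D_z$ cross. If $X(y,z)$ occurs, then some two draws $z_1,z_2$ of $z$, with slots $p_1<p_2$, strictly separate some two draws of $y$: one of these has its slot in $(p_1,p_2)$ and the other has its slot outside $[p_1,p_2]$. There are $6\cdot6=36$ choices of the two pairs. For fixed draws $z_1,z_2$ with distinct slots, two given draws of $y$ are strictly separated with probability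
$$2\,\frac{b_y}{|L_y|}\,\frac{c_y}{|L_y|}\le2\min\Big(\frac{b_y}{|L_y|},\frac{c_y}{|L_y|}\Big),$$
since both fractions are at most $1$. For equal slots the probability is $0$. Sum over $y$ with $z_1,z_2$ fixed, apply (6), and then average over $z_1,z_2$ and add over the $36$ choices: for each $z\in Y^*$,
$$\sum_{y\in Y^*\setminus\{z\}}\Pr[X(y,z)]\le36\cdot2\cdot\frac{4g}\ell=\frac{288\,g}\ell.\tag{8}$$

Each set thus crosses, on average, at most $288g/\ell=288\,\ell^{1/4}$ others. A random thinning removes most crossings. Independently of the draws, keep each $y\in Y^*$ independently with probability
$$\pi=\frac\ell{576\,g}=\frac{\ell^{-1/4}}{576}\le1 .$$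
The expected number of kept nondegenerate elements is at least $\pi m^*/2$. By (8), the expected number of pairs of kept nondegenerate elements that cross is at most $\pi^2\cdot\frac{m^*}2\cdot\frac{288g}\ell$. So the expected difference is at least
$$\frac{\pi m^*}2-\pi^2\cdot\frac{m^*}2\cdot\frac{288g}\ell=\frac{m^*\ell}g\Big(\frac1{1152}-\frac1{2304}\Big)=\frac{m^*\ell}{2304\,g}.$$
Fix an outcome at least this good and delete one element of each crossing pair. A pairwise non-crossing family of at least $m^*\ell/(2304g)$ four-sets remains. By Step 4 and (2),
$$m^*\le2304\,\frac g\ell\cdot\frac s2=1152\,\ell^{1/4}s\le1152\,\ell^{1/4}\cdot2m\ell^{-1/2}=2304\,m\,\ell^{-1/4},$$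
which is (7).

Here one sees how the parameters balance. Step 2 reveals up to $m\ell/g$ cuts and Step 5 costs up to a constant times $(g/\ell)\,s$ cuts, with $s\approx m\ell^{-1/2}$; the choice $g/\ell=\ell^{1/4}$ makes both of order $m\ell^{-1/4}$.

**Step 6 (counting the codes).** We multiply the numbers of possibilities for the three parts.

First part: by (2), $|S|+|\mathrm{Bad}|\le46\,m\ell^{-1/4}$, so there are at most $\ell^{46m\ell^{-1/4}}$ possibilities.

Second part: there are at most $\sum_{k\le t}\binom mk\ell^k\le\ell^t\sum_{k\le t}\binom mk$ possibilities. Since $t/m=\ell^{-1/4}\le1$,
$$\Big(\frac tm\Big)^t\sum_{k\le t}\binom mk\le\sum_k\binom mk\Big(\frac tm\Big)^k=\Big(1+\frac tm\Big)^m\le e^t,$$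
so $\sum_{k\le t}\binom mk\le(em/t)^t=(e\,\ell^{1/4})^t\le\ell^t$. In total there are at most $\ell^{2t}=\ell^{2m\ell^{-1/4}}$ possibilities.

Third part: given the first two parts, $Y^*$ is determined, and by (7) there are at most $\ell^{2304m\ell^{-1/4}}$ possibilities.

Together there are at most $\ell^{2352m\ell^{-1/4}}=\exp(2352\,m\,\ell^{-1/4}\ln\ell)$ codes. All vectors $q$ with a given code lie in $F$ and in one box with option sets of size at most $\ell/2$, so each code accounts for at most $N(\ell/2)$ vectors. This proves the Phase Lemma, hence Theorem 3, and the upper bounds in Theorems 2 and 1. $\blacksquare$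

## Lower bounds from inversions and monotone functions

For constructions we need a convenient sufficient condition for goodness.

Let $V$ be linearly ordered (the *natural* order) and let $<_i$ be linear orders on $V\setminus\{i\}$. Put $I_i\{j,k\}=1$ if $<_i$ orders $j,k$ oppositely to the natural order, and $0$ otherwise. Define a rotation system on $V\cup\{\infty\}$ by letting $\pi_\infty$ be the natural order, read cyclically, and $\pi_i=(\infty,\text{ then }V\setminus\{i\}\text{ in the order }<_i)$.

**Lemma 4.** If $I_i\{j,k\}+I_j\{i,k\}+I_k\{i,j\}$ is even for all triples $\{i,j,k\}$ of $V$, this system is good.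

*Proof.* First take a $4$-set containing $\infty$, and order it as $i<j<k<\infty$. The rotation at $\infty$ is $(i,j,k)$, positive. The rotation at $i$ is $(j,k,\infty)$, positive, if $I_i\{j,k\}=0$, and $(j,\infty,k)$, negative, if $I_i\{j,k\}=1$. In the same way the rotations at $j$ and $k$ are negative exactly if $I_j\{i,k\}=1$ and $I_k\{i,j\}=1$. So the number of negative rotations is the sum in the hypothesis, and it is even.

Now take a $4$-subset $Q$ of $V$. The rotation at $l\in Q$ is negative if and only if $<_l$ restricted to $Q\setminus\{l\}$ is an odd permutation of the natural order, that is, if and only if $\sum I_l\{j,k\}$ over the three pairs in $Q\setminus\{l\}$ is odd. Sum over $l\in Q$. Each term $I_l\{j,k\}$ belongs to the triple $\{l,j,k\}$; grouped by the four triples of $Q$, the sum is even. So the number of negative rotations is even. $\square$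

**Lower bound in Theorem 1.** Let $k=\lfloor(n-1)/3\rfloor$. If $k=0$ we need $a_n\ge1$, and the system with all $<_i$ natural is good by Lemma 4. Let $k\ge1$. The aim is to encode a monotone Boolean function of three variables in a good system.

Let $V=A\cup B\cup C$ with natural order $A<B<C$, where $|B|=|C|=k$ and $|A|=n-1-2k\ge k$. Let $\beta:A\times B\times C\to\{0,1\}$ be nondecreasing in $a$ and in $b$ and nonincreasing in $c$. Define the orders as follows.

- $<_a$: first $A\setminus\{a\}$ naturally, then $B\cup C$, with $B$ and $C$ each in natural order and $c$ before $b$ if and only if $\beta(a,b,c)=1$.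
- $<_b$: first $A\cup C$, with $A$ and $C$ each in natural order and $c$ before $a$ if and only if $\beta(a,b,c)=1$; then $B\setminus\{b\}$ naturally.
- $<_c$: natural.

The merged orders exist. For fixed $a$, the set of $c$ with $\beta(a,b,c)=1$ is an initial segment of $C$, and it grows weakly with $b$. So we insert each $b$ right behind its segment, and those $b$ with equal segments in natural order. For fixed $b$ the same argument applies with $a$ in the role of $b$.

Now check the parity condition of Lemma 4 for all triples. For $(a,b,c)$ the terms are $I_a\{b,c\}=\beta$, $I_b\{a,c\}=\beta$ and $I_c\{a,b\}=0$, so the sum is even. For $b,b'\in B$ and $c\in C$, the order $<_b$ puts $C$ before $B\setminus\{b\}$, so $I_b\{b',c\}=I_{b'}\{b,c\}=1$, while $I_c\{b,b'\}=0$; the sum is $2$. For all other triples all three terms are $0$. Indeed, terms $I_c$ vanish always. A term $I_a$ can be nonzero only on a pair with one element in $B$ and one in $C$, which gives a triple $(a,b,c)$. A term $I_b$ can be nonzero only on a pair with one element in $A$ and one in $C$ or one in $B$ and one in $C$ (on pairs inside one class and on pairs from $A$ and $B$ the order $<_b$ is natural), which gives the two kinds of triples just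 treated. So the system is good, and it lives on $n$ elements.

Different $\beta$ give different systems, since $<_a$ shows $\beta(a,\cdot,\cdot)$. It remains to count. Identify elements with their ranks within $A$, $B$, $C$ and replace $c$ by $k+1-c$. Then $\beta$ is an arbitrary nondecreasing function on $[|A|]\times[k]\times[k]$, that is, the indicator function of an up-set. The sum of coordinates takes at most $|A|+2k$ values, so one of its level sets, which is an antichain, has at least
$$\frac{|A|\,k^2}{|A|+2k}\ge\frac{k^2}3$$
elements, using $|A|\ge k$. Distinct subsets of an antichain generate distinct up-sets, since the up-set generated by a subset meets the antichain in exactly that subset. So there are at least $2^{k^2/3}$ choices of $\beta$. $\blacksquare$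

**Lower bound in Theorem 2.** We take the most symmetric base system and insert $x$ in many ways.

Let $|V|=m\geq 2$ and let all $<_i$ be natural. All inversions vanish, so by Lemma 4 this is a good system on the $m+1$ elements $V\cup\{\infty\}$. Let $h=\lfloor m/2\rfloor$ (this $h$ is unrelated to the one in the Phase Lemma) and write $V$ as $a_1<\dots<a_h<b_1<\dots<b_h$, preceded by one extra smallest element if $m$ is odd. Choose integers $0\le d_1\le\dots\le d_h\le h$. Let $G$ be the graph on $V$ in which $\{b_1,\dots,b_h\}$ is a clique, $a_i$ is joined to the top $d_i$ of the $b_j$'s, and there are no other edges.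

Each neighborhood $N_G(i)$ is a final segment of $V\setminus\{i\}$. For $a_i$ it consists of the top $d_i$ elements. For $b_j$ it consists of all other $b$'s together with those $a_i$ that have $d_i\ge h-j+1$; since the $d_i$ are nondecreasing, these $a_i$ form a final segment of $a_1,\dots,a_h$. For the extra element it is empty.

Let $x$ be naturally larger than all of $V$, insert $x$ into $<_i$ immediately below $N_G(i)$, and let $<_x$ be the natural order on $V$. For $i<j<x$,
$$I_i\{j,x\}=[j\in N_G(i)]=[i\in N_G(j)]=I_j\{i,x\},\qquad I_x\{i,j\}=0,$$
so the sum is even; triples inside $V$ contribute $0$. By Lemma 4, applied to $V\cup\{x\}$, the resulting system on $V\cup\{x,\infty\}$ is good, and it extends the base system. The position of $x$ in $<_{a_i}$ shows $d_i$, so different sequences give different extensions. There are $\binom{2h}h\ge2^h$ sequences. $\blacksquare$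

## Realizable systems and weak isomorphism classes

Every realizable abstract rotation system is good, because a subdrawing of a simple drawing is simple, so every four vertices induce a realizable subsystem. Hence Theorem 1 gives the following.

**Corollary 5.** The number of realizable abstract rotation systems on $n$ elements is at most $2^{O(n^2)}$. The number of weak isomorphism classes of simple complete topological graphs on $n$ vertices is $2^{O(n^2)}$ as well.

For the second statement, recall that two simple topological graphs are weakly isomorphic if there is an incidence-preserving one-to-one correspondence between their vertices and edges under which two edges cross if and only if the corresponding edges cross. In each $4$-element subset the rotations determine which edges cross (Pach–Tóth, *Combinatorica* 26 (2006); Kynčl, *European J. Combin.* 30 (2009)). Two edges of a simple complete topological graph that cross have no common endpoint, so they span a $4$-element subset. Thus the rotation system determines all crossing pairs, and there are at most as many weak isomorphism classes as realizable rotation systems. Together, the two halves of Theorem 1 say that the number of good abstract rotation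 systems on $n$ elements is $2^{\Theta(n^2)}$.
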